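\title{Concentration of random Euclidean matching and traveling salesman costs for every exponent $p\ge1$}

\begin{abstract}
For independent uniform points in $[0,1]^d$, $d\ge3$, we consider bipartite matching, the traveling salesman problem and the bipartite traveling salesman problem, the cost being the sum of the $p$-th powers of the edge lengths. We prove that for every $p\ge1$ the optimal cost concentrates around its mean at the natural scale $n^{1-p/d}$: for $p>1$ its variance is smaller than $n^{2(1-p/d)}$ by a factor $n^{-(d-2)/(p+d)}$ up to logarithms, and all moments obey the corresponding bound. The proof estimates the effect of resampling one point by passing the displacement along a chain of neighboring points, averages over many chains before squaring, and needs from the optimal structure only its total cost and a weak bound on its longest edge. For the monopartite traveling salesman problem the fluctuations are $O(n^{1/2-p/d})$ in every $L^q$, for all $d\ge1$ and $p>1$.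
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge3$ and $p\ge1$. Let $\mathbf X=(X_i)_{i=1}^n$ and $\mathbf Y=(Y_j)_{j=1}^n$ be two independent families of independent uniform points in $[0,1]^d$, and let $|\cdot|$ be the Euclidean norm. We study three optimal costs, each denoted by $\mathcal C_n$.
\begin{itemize}
\item[(a)] \emph{Bipartite matching:} $\mathcal C_n=\min_{\sigma\in S_n}\sum_{i=1}^n|X_i-Y_{\sigma(i)}|^p$.
\item[(b)] \emph{Monopartite TSP:} $\mathcal C_n$ is the minimum, over Hamiltonian cycles on $\mathbf X$, of the sum of the $p$-th powers of the edge lengths.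
\item[(c)] \emph{Bipartite TSP:} $\mathcal C_n$ is the same minimum over Hamiltonian cycles on $\mathbf X\cup\mathbf Y$ that alternate between points of $\mathbf X$ and points of $\mathbf Y$.
\end{itemize}
In (b) and (c) we take $n\ge3$, so that the cycles are well defined.

A typical point has its nearest neighbor at distance of order $n^{-1/d}$, and a feasible structure has between $n$ and $2n$ edges. The natural scale of the cost is therefore $n\cdot n^{-p/d}=n^{1-p/d}$, and this is the order of $\mathbb E\,\mathcal C_n$ up to a logarithmic factor (Remark~\ref{rem:mean}). We say that $\mathcal C_n$ is \emph{concentrated at the natural scale} if there are constants $\eta,\kappa,c>0$, depending only on $d$ and $p$, such that for all sufficiently large $n$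
\begin{equation}\label{eq:conc}
\mathbb P\big(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta}\big)\le c\,n^{-\kappa}.
\end{equation}
The question, which comes from \cite{DMT}, is whether this holds for each of (a), (b), (c), every $d\ge3$ and every $p\ge1$. It is known to hold when $d\ge3$ and $1\le p<d^2/2$.

If the cost were a sum of $n$ independent terms of size $n^{-p/d}$, its standard deviation would be $n^{1/2-p/d}$, far below the natural scale, and one would guess that the answer is yes. Large $p$ is what makes the question delicate. A single edge of macroscopic length costs a quantity of order $1$, which exceeds the whole scale $n^{1-p/d}$ as soon as $p>d$, so no step of a proof may afford even one long edge. We show that the answer is yes, by an argument that does not use the known range.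

\begin{theorem}\label{thm:var}
Let $d\ge3$, $p\ge1$, and let $\mathcal C_n$ be the cost in \textup{(a)}, \textup{(b)} or \textup{(c)}. If $p>1$, there are $C=C(d,p)$ and $n_0=n_0(d,p)$ such that for $n\ge n_0$
\[
\operatorname{Var}(\mathcal C_n)\le C\,n^{2(1-p/d)}\,n^{-\frac{d-2}{p+d}}\,(\log n)^{2+2p/d}.
\]
If $p=1$, then $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge t)\le2e^{-t^2/(4dn)}$ for all $t>0$. Hence $\mathcal C_n$ is concentrated at the natural scale for every $p\ge1$, for instance with $\eta=\kappa=\frac{d-2}{4(p+d)}$.
\end{theorem}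

\begin{theorem}\label{thm:moments}
Let $d\ge3$, $p\ge1$. For each of \textup{(a)}, \textup{(b)}, \textup{(c)}, every $q\ge1$ and $n\ge n_0(d,p,q)$,
\[
\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_{L^q}\le C(d,p,q)\;n^{1-\frac pd-\frac{d-2}{2(p+d)}}\,(\log n)^{1+p/d}.
\]
Consequently, for every $\eta<\frac{d-2}{2(p+d)}$ and every $\kappa>0$ we have $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta})\le n^{-\kappa}$ for $n$ large, and $n^{p/d-1}(\mathcal C_n-\mathbb E\,\mathcal C_n)\to0$ almost surely under any coupling of the different $n$.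
\end{theorem}

For the monopartite TSP the upper bound suggested by the independent-sum heuristic holds without loss, in every dimension.

\begin{theorem}\label{thm:tsp}
In problem \textup{(b)}, for every $d\ge1$, $p>1$, $q\ge1$ and all $n\ge4$,
\[
\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_{L^q}\le C(d,p,q)\,n^{\frac12-\frac pd}.
\]
In particular $\operatorname{Var}(\mathcal C_n)\le C\,n^{1-2p/d}$.
\end{theorem}

We do not claim that the exponent $\frac{d-2}{p+d}$ is optimal for the bipartite problems (a) and (c), and we prove no matching lower bound on the variance in Theorem~\ref{thm:tsp}.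

Section~\ref{sec:resample} reduces all three theorems to the effect of moving one point and settles $p=1$. Section~\ref{sec:idea} shows the main idea on an example. Sections~\ref{sec:regular}--\ref{sec:energy} prove Theorems~\ref{thm:var} and~\ref{thm:moments}, and Section~\ref{sec:tsp} proves Theorem~\ref{thm:tsp}.

\section{Reduction to moving one point}\label{sec:resample}

\subsection*{A common framework}
Let $V=V_X\cup V_Y$ be a set of vertices with $|V_X|=|V_Y|=n$ in (a) and (c), and $V=V_X$, $|V_X|=n$ in (b); always $|V|\le2n$. A \emph{configuration} is a family $z=(z_v)_{v\in V}$ of points of $[0,1]^d$, and we write $|ab|=|z_a-z_b|$. Let $\mathcal F$ be the family of feasible edge sets on $V$ (perfect matchings between $V_X$ and $V_Y$, Hamiltonian cycles, or alternating Hamiltonian cycles), and let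
\[
\mathcal C(z)=\min_{E\in\mathcal F}\sum_{ab\in E}|z_a-z_b|^p ,
\]
so that $\mathcal C_n=\mathcal C(z)$ when the $z_v$ are independent and uniform. Two properties of $\mathcal F$ are shared by the three problems:
\begin{itemize}
\item[(F1)] in every $E\in\mathcal F$, every vertex has degree $1$ or $2$;
\item[(F2)] if $\pi$ is a permutation of $V$ that preserves $V_X$ and $V_Y$, and $E\in\mathcal F$, then $\pi(E)=\{\pi(a)\pi(b):ab\in E\}\in\mathcal F$.
\end{itemize}
Fix an order on the finite set $\mathcal F$ and let $E=E(z)$ be the first minimizer, a measurable function of $z$. The \emph{charge} of a vertex is the cost of its edges in $E$: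
\[
\rho_v=\sum_{u:\,uv\in E}|uv|^p,\qquad\text{so that}\qquad\sum_{v\in V}\rho_v=2\,\mathcal C(z).
\]
Let $z'=(z'_v)$ be an independent copy of $z$, let $z^{(v)}$ be $z$ with $z_v$ replaced by $z'_v$, and set
\[
\Delta_v=\big(\mathcal C(z^{(v)})-\mathcal C(z)\big)_+,\qquad U=\sum_{v\in V}\Delta_v^2 .
\]
Throughout, $B(y,r)$ is the closed ball and $\|\cdot\|_q$ the norm of $L^q(\mathbb P)$.

\subsection*{Resampling inequalities}
Let $Z=f(z)$ be a bounded function of finitely many independent variables $z_v$, and let $Z'_v=f(z^{(v)})$. The Efron--Stein inequality states that $\operatorname{Var}Z\le\frac12\sum_v\mathbb E(Z'_v-Z)^2$. McDiarmid's inequality states that if changing the $v$-th variable changes $f$ by at most $b_v$, then $\mathbb P(|Z-\mathbb EZ|\ge t)\le2\exp(-2t^2/\sum_vb_v^2)$.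

Exchanging $z_v$ and $z'_v$ preserves the joint law and exchanges $Z$ and $Z'_v$. Hence, for a bounded measurable $g$, Efron--Stein applied to $g(Z)$ takes the one-sided form
\begin{equation}\label{eq:ES}
\operatorname{Var}g(Z)\le\sum_v\mathbb E\big[(g(Z'_v)-g(Z))^2\,\mathbf 1_{\{Z'_v>Z\}}\big].
\end{equation}
For $Z=\mathcal C(z)$ and $g$ the identity this reads $\operatorname{Var}\mathcal C_n\le\mathbb E\,U$. The one-sided form matters: an upper bound on $\mathcal C(z^{(v)})-\mathcal C(z)$ follows by modifying $E(z)$ into a competitor for $z^{(v)}$, and nothing about the optimizer of $z^{(v)}$ is needed. Higher moments follow from \eqref{eq:ES} by induction.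

\begin{lemma}\label{lem:moment}
Let $Z$ and $Z'_v$ be as above, $\Delta_v=(Z'_v-Z)_+$ and $U=\sum_v\Delta_v^2$. For $q=2^j$, $j\ge1$, there is a constant $C_q$ depending only on $q$ such that $\|Z-\mathbb EZ\|_q\le C_q\|U\|_{q/2}^{1/2}$.
\end{lemma}

\begin{proof}
For $q=2$ this is \eqref{eq:ES} with $g$ the identity. Let $q\ge4$, $W=Z-\mathbb EZ$, $W'_v=Z'_v-\mathbb EZ$ and $g(t)=|t|^{q/2}$. On $\{W'_v>W\}$ we have $W'_v=W+\Delta_v$, and the mean value theorem together with $\Delta_v\le\sqrt U$ gives
\[
|g(W'_v)-g(W)|\le\tfrac q2\,(|W|+\Delta_v)^{q/2-1}\Delta_v\le\tfrac q2\,(|W|+\sqrt U)^{q/2-1}\Delta_v .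
\]
Put $\alpha=\|W\|_q$ and $\beta=\|U\|_{q/2}^{1/2}=\|\sqrt U\|_q$. By \eqref{eq:ES} and H\"older's inequality with exponents $\frac q{q-2}$ and $\frac q2$,
\begin{align*}
\alpha^q=(\mathbb E\,g(W))^2+\operatorname{Var}g(W)&\le\|W\|_{q/2}^q+\tfrac{q^2}4\,\mathbb E\big[(|W|+\sqrt U)^{q-2}U\big]\\
&\le\|W\|_{q/2}^q+\tfrac{q^2}4(\alpha+\beta)^{q-2}\beta^2 .
\end{align*}
If $\alpha\le\beta$ we are done. Otherwise $\alpha+\beta\le2\alpha$, and one of the two terms on the right is at least $\alpha^q/2$. If it is the second, $\alpha^2\le\frac{q^2}2\,2^{q-2}\beta^2$. If it is the first, the induction hypothesis gives $\alpha\le2^{1/q}C_{q/2}\|U\|_{q/4}^{1/2}\le2^{1/q}C_{q/2}\,\beta$.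
\end{proof}

\subsection*{Bounded differences and the case $p=1$}
If two configurations differ only at $v$, we may use the optimal edge set of one as a competitor for the other. By (F1) at most two edges change, each costs at most $d^{p/2}$, and so the two optimal costs differ by at most $2d^{p/2}$. In particular
\begin{equation}\label{eq:crude}
\Delta_v\le2d^{p/2},\qquad U\le8d^p\,n ,
\end{equation}
and McDiarmid's inequality with $\sum_vb_v^2\le8d^pn$ yields $\mathbb P(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge t)\le2e^{-t^2/(4d^pn)}$. This bounds the fluctuations by $n^{1/2}$, which lies below $n^{1-p/d}$ only if $p<d/2$.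

For $p=1$ this suffices, because $d\ge3$. The tail bound is the one stated in Theorem~\ref{thm:var}. At $t=n^{1-1/d-\eta}$ its exponent is $n^{(d-2)/d-2\eta}/(4d)$, and $2\eta=\frac{d-2}{2(1+d)}<\frac{d-2}d$, so \eqref{eq:conc} holds with $c=1$ and any $\kappa$. Integrating the tail gives $\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_q\le Cn^{1/2}=Cn^{1-\frac1d-\frac{d-2}{2d}}$, which is stronger than the moment bound of Theorem~\ref{thm:moments}. \emph{From now on $p>1$} unless stated otherwise.

\section{The idea: passing a displacement along a chain}\label{sec:idea}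

In the monopartite TSP a moved point can be repaired locally: close the gap it leaves, and insert it next to the point nearest to its new position. In the bipartite problems this is impossible. Moving a point of $\mathbf X$ creates a deficit of $X$-points at the old position and a surplus at the new one, and something has to travel from one place to the other. The following configuration shows the cheap way to travel, and its price.

\begin{example}\label{ex:chain}
Consider problem (a) with $n=m+1$, $h=1/m$, and $X_k=(kh,0,0,\dots,0)$, $Y_k=(kh,h,0,\dots,0)$ for $0\le k\le m$. Every $X$--$Y$ distance is at least $h$, so matching $X_k$ with $Y_k$ is optimal, with cost $(m+1)h^p$. Move $X_0$ to $y'=(1,0,\dots,0)$.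

Keeping the matching joins $Y_0$ to $y'$ and increases the cost by more than $1-h^p$. Instead, let each $X$-point take over the partner of its left neighbor: match $Y_k$ with $X_{k+1}$ for $k<m$, and $Y_m$ with $y'$. Then $m$ edges grow from $h$ to $\sqrt2\,h$, and the cost increases by $m(2^{p/2}-1)h^p=(2^{p/2}-1)h^{p-1}$. One step of length $1$ has become $1/h$ steps of length $h$, which is a gain exactly when $p>1$.

No matching does essentially better. An edge with horizontal displacement $th$, $t\ge0$ an integer, costs $h^p(1+t^2)^{p/2}\ge h^p\big(1+(\sqrt2-1)t\big)$, since $\sqrt{1+t^2}\ge1+(\sqrt2-1)t$ for $t=0$ and for $t\ge1$, as one sees by squaring. Given any matching of the new configuration, start at $Y_0$, go to its partner $X_j$, then to the partner of $Y_j$, and so on. No index repeats, because the matching is injective and $X_0$ is absent, so the walk ends at $y'$, and the displacements $t$ along it add up to at least $m$. The increase is therefore at least $(\sqrt2-1)h^{p-1}$.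
\end{example}

In a random cloud the spacing is $h\approx n^{-1/d}$. If every $\Delta_v$ were of order $h^{p-1}$, we would obtain $U\approx nh^{2p-2}\approx n^{2(1-p/d)}n^{-(d-2)/d}$, below the square of the natural scale precisely when $d\ge3$. The difficulty is that the edges of $E(z)$ need not all be as short as in the example. Moving the endpoint of an edge of length $\ell$ by $h$ can cost $(\ell+h)^p-\ell^p\ge p\,\ell^{p-1}h$, so a chain through highly charged vertices is expensive, and we do not know where these vertices are. The proof uses three facts, valid on an event of high probability.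
\begin{enumerate}
\item The total charge is at most $S\approx nh^p$ (Section~\ref{sec:regular}).
\item No vertex carries more than $\Lambda$, where $\Lambda/S\le Cn^{-d/(p+d)}$ (Section~\ref{sec:long}). This is far weaker than $\rho_v\le Ch^p$, but it is a polynomial gain for every $p$.
\item The chain from $z_v$ to $z'_v$ may follow many routes. Averaging over routes bounds $\Delta_v$ by $h^{p-1}$ plus a potential generated by the charges (Section~\ref{sec:chain}). Then $U$ is bounded by an interaction energy of the charges, which is small because of the first two facts (Section~\ref{sec:energy}).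
\end{enumerate}

In Sections~\ref{sec:regular}--\ref{sec:energy}, $d\ge3$ and $A\ge1$ is a parameter, chosen at the end, that fixes the probability $n^{-A}$ of the exceptional event. The letters $C,c$ denote positive constants depending only on $d,p,A$, which may change from line to line, and $n\ge n_0(d,p,A)$.

\section{Regular configurations and the total charge}\label{sec:regular}

A chain needs a point in every cell it crosses. A cell of volume $h^d$ is empty with probability $(1-h^d)^n\approx e^{-nh^d}$, so all cells are occupied with high probability only if $nh^d$ is a multiple of $\log n$; this is the origin of the logarithms in Theorems~\ref{thm:var} and~\ref{thm:moments}. Let $K=12(A+3)$, let $J\ge0$ be the largest integer with $2^{Jd}\le n/(K\log n)$, and let $h=2^{-J}$. Then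
\begin{equation}\label{eq:h}
K\log n\le nh^d\le2^dK\log n .
\end{equation}
Partition $[0,1]^d$ into $h^{-d}$ dyadic \emph{cells} of side $h$, products of intervals $[ih,(i+1)h)$, the last interval being closed at $1$. A configuration is \emph{balanced} if every cell contains between $\frac12nh^d$ and $2nh^d$ of the points $z_v$, $v\in V_X$, and, in (a) and (c), the same holds for $V_Y$. It is \emph{regular} if it is balanced and, in (a) and (c), there is a bijection $\tau:V_X\to V_Y$ with $|z_a-z_{\tau(a)}|\le C_1h$ for all $a$, where $C_1=C_1(d)$ is the constant of the next lemma.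

\begin{lemma}\label{lem:regular}
For a suitable $C_1=C_1(d)$, the random configuration $z$ is regular with probability at least $1-n^{-A}$.
\end{lemma}

The counts of $X$- and $Y$-points in a cell differ, so $\tau$ cannot be built cell by cell. We transport Lebesgue measure to each cloud one bisection at a time, correcting the discrepancy of each scale at that scale.

\begin{proof}
Bisect $[0,1]^d$ repeatedly, cycling through the coordinate directions. Generation $k$, for $0\le k\le dJ$, consists of $2^k$ boxes of volume $2^{-k}$, whose longest side is $2^{-\lfloor k/d\rfloor}\le2\cdot2^{-k/d}$; generation $dJ$ consists of the cells. There are fewer than $2h^{-d}\le2n$ boxes. Let $N(B)$ be the number of $X$-points in $B$.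

We use two binomial tail bounds. Chernoff's bound states that a binomial variable $N$ with mean $\mu$ satisfies $\mathbb P(|N-\mu|>\mu/2)\le2e^{-\mu/12}$; as $n|B|\ge K\log n$, the event
\begin{equation}\label{eq:count}
\tfrac12n|B|\le N(B)\le\tfrac32n|B|
\end{equation}
fails with probability at most $2n^{-(A+3)}$. Hoeffding's bound states that $\mathbb P(|\mathrm{Bin}(N,\frac12)-\frac N2|>t)\le2e^{-2t^2/N}$. If $B'$ is a child of $B$, then $N(B')$ is $\mathrm{Bin}(N(B),\frac12)$ conditionally on $N(B)$, so
\begin{equation}\label{eq:split}
|N(B')-\tfrac12N(B)|\le\sqrt{(A+3)N(B)\log n}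
\end{equation}
fails with probability at most $2n^{-2(A+3)}$. Thus \eqref{eq:count} and \eqref{eq:split} hold for all boxes and both clouds outside an event of probability at most $2\cdot2n\cdot4n^{-(A+3)}\le n^{-A}$. Assume that they hold. Then $z$ is balanced, and it remains to construct $\tau$.

Let $\mu_k$ be the probability measure with density $N(B)/(n|B|)$ on each box $B$ of generation $k$; $\mu_0$ is Lebesgue measure. Let $B$ have generation $k<dJ$, let it be split along a side $[\beta,\beta+L]$, let $B'$ be the lower child and $\alpha=N(B')/N(B)\in(0,1)$. On $B$, define $T_k$ to act on the split coordinate only, by the piecewise linear map $\varphi$ with $\varphi(\beta)=\beta$, $\varphi(\beta+\alpha L)=\beta+L/2$, $\varphi(\beta+L)=\beta+L$. It spreads a fraction $\alpha$ of the uniform mass of $B$ uniformly over $B'$ and the rest uniformly over the other child, so $T_k$ pushes $\mu_k$ forward to $\mu_{k+1}$. The function $\varphi(t)-t$ is piecewise linear and vanishes at both ends, so its modulus is largest at the kink, where it equals $L|\alpha-\frac12|$. By \eqref{eq:split}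 and \eqref{eq:count},
\[
|T_k(x)-x|\le2\cdot2^{-k/d}\sqrt{\frac{(A+3)\log n}{N(B)}}\le2\sqrt2\;2^{k(\frac12-\frac1d)}\sqrt{\frac{(A+3)\log n}n}.
\]
Since $d\ge3$, the right side grows geometrically in $k$, and its sum over $k<dJ$ is at most a constant $C(d)$ times $2^{dJ(\frac12-\frac1d)}\sqrt{(A+3)\log n/n}=h\sqrt{(A+3)\log n/(nh^d)}\le h$, by \eqref{eq:h}. Hence $T^X=T_{dJ-1}\circ\dots\circ T_0$ pushes Lebesgue measure to $\mu_{dJ}$ and moves points by at most $C(d)h$. Define $T^Y$ in the same way from the counts $N^Y$ of $Y$-points.

For $a\in V_X$ and $b\in V_Y$, with $z_a$ in the cell $Q$ and $z_b$ in the cell $Q'$, put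
\[
P_{ab}=\frac{n\,\big|\{x:T^X(x)\in Q,\ T^Y(x)\in Q'\}\big|}{N(Q)\,N^Y(Q')} .
\]
Summing over $b$ gives $n\,\mu_{dJ}(Q)/N(Q)=1$, and the sums over $a$ equal $1$ by symmetry. Birkhoff's theorem states that a doubly stochastic matrix is a convex combination of permutation matrices, so there is a bijection $\tau$ with $P_{a\tau(a)}>0$ for all $a$. If $P_{ab}>0$, some $x$ has $T^X(x)\in Q$ and $T^Y(x)\in Q'$, whence $|z_a-z_b|\le2C(d)h+2\sqrt d\,h=:C_1h$.
\end{proof}

For $d=2$ the bounds on $|T_k(x)-x|$ do not depend on $k$, the finest scale no longer dominates, and the argument would give $h\log n$ in place of $h$.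

\begin{lemma}\label{lem:total}
If $z$ is regular, then $\sum_v\rho_v=2\,\mathcal C(z)\le S:=C_2\,nh^p$.
\end{lemma}

\begin{proof}
It suffices to find a feasible edge set with all edges of length at most $Ch$. In (a), take $\tau$.

In (b), order the cells so that consecutive cells share a face. Such an order exists by induction on the dimension: run through the layers in the last coordinate, using the $(d-1)$-dimensional order forward and backward alternately, so that each layer starts on top of the cell where the previous one ended. List the points cell by cell as $x_1,\dots,x_n$. No cell is empty, so consecutive points lie in the same cell or in consecutive cells, and $|x_i-x_{i+1}|\le2\sqrt d\,h$. To close this path without a long edge, go out along the odd indices and return along the even ones: the cycle $x_1,x_3,x_5,\dots,x_6,x_4,x_2$ joins only indices that differ by at most $2$, so its edges have length at most $4\sqrt d\,h$.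

In (c), let $a_1,\dots,a_n$ be that cycle on $V_X$. The alternating cycle $a_1,\tau(a_1),a_2,\tau(a_2),\dots,a_n,\tau(a_n)$ has edges of length at most $(C_1+4\sqrt d)h$.
\end{proof}

\begin{remark}\label{rem:mean}
For all $p\ge1$ and large $n$, $c\,n^{1-p/d}\le\mathbb E\,\mathcal C_n\le C\,n^{1-p/d}(\log n)^{p/d}$. The upper bound follows from Lemmas~\ref{lem:regular} and~\ref{lem:total}, which do not use $p>1$, with $A=1+p/d$ and the bound $\mathcal C\le2nd^{p/2}$ off the regular event. For the lower bound, every vertex has an edge, so $\rho_v\ge\min_{u\ne v}|uv|^p$, and by a union bound $\min_{u\ne v}|uv|\le tn^{-1/d}$ has probability at most $2|B(0,1)|\,t^d\le\frac12$ for a small $t=t(d)$.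
\end{remark}

\section{Long edges}\label{sec:long}

Lemma~\ref{lem:total} allows the whole charge $S$ to sit on a single edge. An exchange argument excludes this. For $p>1$, breaking an edge of length $\ell$ at its midpoint replaces $\ell^p$ by $2^{1-p}\ell^p<\ell^p$. An optimal structure can therefore contain a long edge only if the points near its midpoint are too expensive to be borrowed. Fix $\delta=\delta(p)\in(0,\frac1{10}]$ such that
\begin{equation}\label{eq:delta}
2\big(\tfrac12+2\delta\big)^p+(2\delta)^p+2p\,\delta(1+2\delta)^{p-1}<1 .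
\end{equation}
The left side tends to $2^{1-p}$ as $\delta\to0$, so such a $\delta$ exists; for $p=1$ it does not, which is why that case was treated separately.

\begin{lemma}\label{lem:exchange}
Let $d\ge1$, let $z$ be any configuration, and let $uv\in E$ have length $\ell$ and midpoint $w$. In case \textup{(c)} assume that $uv$ is a longest edge of $E$. Then every $a\in V_X$ with $|z_a-w|\le\delta\ell$ satisfies $\rho_a\ge(\delta\ell)^p$.
\end{lemma}

\begin{proof}
Let $\ell>0$, and in (a) and (c) let $u\in V_X$, $v\in V_Y$. Suppose $\rho_a<(\delta\ell)^p$. Then every neighbor of $a$ in $E$ lies within $\delta\ell$ of $z_a$, hence within $2\delta\ell<\ell/2$ of $w$. So $a$ and its neighbors are different from $u$ and $v$, and they lie within $(\frac12+2\delta)\ell$ of both $z_u$ and $z_v$. In each case we build a competitor and contradict \eqref{eq:delta}.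

(a) Let $b$ be the partner of $a$ and replace $uv,ab$ by $ub,av$. Optimality of $E$ gives $\ell^p\le|ub|^p+|av|^p\le2(\frac12+2\delta)^p\ell^p$.

(b) Let $s,t$ be the neighbors of $a$; the vertices $a,s,t,u,v$ are distinct. Remove $a$, join $s$ to $t$, and insert $a$ between $u$ and $v$. Optimality gives $\ell^p\le|st|^p+|ua|^p+|av|^p\le(2\delta)^p\ell^p+2(\frac12+2\delta)^p\ell^p$.

(c) To preserve alternation we move a pair of vertices. The cycle contains a path $b'\,a\,b\,a'$ with $b,b'\in V_Y$ and $a'\in V_X$. Remove $a$ and $b$ and join $b'$ to $a'$. As the cycle has at least $6$ vertices, this is an alternating cycle on the remaining vertices, and it contains $uv$ because each removed edge has an endpoint in $\{a,b\}$. Now replace $uv$ by the path $u\,b\,a\,v$. The edge $ab$ is removed and put back, so optimality gives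
\[
\ell^p\le|b'a'|^p-|ba'|^p+|ub|^p+|av|^p .
\]
Nothing forces $a'$ to be near $w$, and here we use that $uv$ is longest: $|ba'|\le\ell$ and $|b'a'|\le|ba'|+2\delta\ell$, so $|b'a'|^p-|ba'|^p\le p\cdot2\delta\ell\cdot((1+2\delta)\ell)^{p-1}$ by the mean value theorem. Hence $1\le2p\,\delta(1+2\delta)^{p-1}+2(\frac12+2\delta)^p$.
\end{proof}

To count points near $w$, which may be close to the boundary, we use the following observation.

\begin{lemma}\label{lem:corner}
For $w\in[0,1]^d$ and $0<r\le\frac12$, the set $[0,1]^d\cap B(w,r\sqrt d)$ contains an axis-parallel cube of side $r$.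
\end{lemma}

\begin{proof}
For each $i$, one of $[w_i,w_i+r]$ and $[w_i-r,w_i]$ lies in $[0,1]$; take the product.
\end{proof}

An edge of length $\ell$ thus forces about $n\ell^d$ points to pay about $\ell^p$ each, while the budget is $nh^p$.

\begin{lemma}\label{lem:longest}
If $z$ is regular, then $\max_v\rho_v\le\Lambda:=C_3\,h^{p^2/(p+d)}$. Moreover $\Lambda/S\le C\,n^{-d/(p+d)}$.
\end{lemma}

\begin{proof}
Let $\ell\le\sqrt d$ be the length of a longest edge, $w$ its midpoint, and $r=\delta\ell/\sqrt d\le\frac1{10}$. We claim that $\ell^{p+d}\le Ch^p$. If $r<4h$, then $\ell^{p+d}\le Ch^{p+d}\le Ch^p$. Let $r\ge4h$. An interval of length $r$ in $[0,1]$ contains at least $r/h-2\ge r/(2h)$ intervals of the grid, so the cube of Lemma~\ref{lem:corner} contains at least $(r/2h)^d$ cells. Since $z$ is balanced, $B(w,\delta\ell)$ contains at least $\frac12n(r/2)^d=c\,n\ell^d$ points $z_a$, $a\in V_X$. Lemmas~\ref{lem:exchange} and~\ref{lem:total} give $c\,n\ell^d(\delta\ell)^p\le C_2nh^p$, which proves the claim. Therefore $\rho_v\le2\ell^p\le C_3h^{p^2/(p+d)}$. Finally $\Lambda/S=C\,h^{-pd/(p+d)}/n\le C\,n^{p/(p+d)-1}$,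 because $h^{-d}\le n$.
\end{proof}

The trivial bound $\rho_v\le2d^{p/2}$ is small compared with $S$ only for $p<d$. Lemma~\ref{lem:longest} is what removes every restriction on $p$.

\section{Averaged chains}\label{sec:chain}

We now carry out the shift of Example~\ref{ex:chain} in a balanced configuration. To have many routes from $z_v$ to $z'_v$, we travel along two segments through a free waypoint $\omega$ (Figure~\ref{fig:chain}). A cell at distance $D$ from the starting point is seen under an angle of order $h/D$, so it is hit for a fraction of order $(h/D)^{d-1}$ of the waypoints. This leads to the kernel and the potential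
\[
\psi(x)=\Big(1+\frac{|x|}h\Big)^{1-d},\qquad\Phi(y)=\sum_{u\in V}\psi(y-z_u)\,\rho_u ,
\]
where the charges $\rho_u$ are those of $z$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\foreach \x/\y in {0/0,0/1,1/1,1/2,2/2,2/3,3/3,3/2,4/2,4/1,5/1}
  \fill[gray!20] (\x,\y) rectangle ++(1,1);
\draw[gray!60] (0,0) grid (6,4);
\draw[dashed] (0.4,0.5) -- (2.6,3.4) -- (5.5,1.3);
\draw[->,thick,shorten >=3pt] (0.4,0.5) -- (1.7,1.3);
\draw[->,thick,shorten >=3pt] (1.7,1.3) -- (2.5,2.3);
\draw[->,thick,shorten >=3pt] (2.5,2.3) -- (3.3,2.5);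
\draw[->,thick,shorten >=3pt] (3.3,2.5) -- (4.3,1.4);
\draw[->,thick,shorten >=3pt] (4.3,1.4) -- (5.75,1.8);
\draw[->,thick,shorten >=3pt] (5.75,1.8) -- (5.5,1.3);
\foreach \p in {(0.4,0.5),(1.7,1.3),(2.5,2.3),(3.3,2.5),(4.3,1.4),(5.75,1.8)}
  \fill \p circle (1.8pt);
\draw[fill=white] (5.5,1.3) circle (1.8pt);
\node[below] at (0.4,0.5) {$z_v$};
\node[above] at (2.6,3.4) {$\omega$};
\node[below] at (5.5,1.3) {$z'_v$};
\end{tikzpicture}
\caption{Moving a point from $z_v$ to $z'_v$, drawn in the plane. The shaded cells meet the broken line (dashed) through the waypoint $\omega$. One point of the same type as $v$ is chosen in each cell of a path of touching shaded cells, and each chosen point hands its edges to the point at the head of its arrow. Every endpoint moves by at most two cell diameters.}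
\label{fig:chain}
\end{figure}

\begin{lemma}\label{lem:cone}
Let $y\in[0,1]^d$, let $Q$ be a cell and $x\in Q$. Then $\big|\{\omega\in[0,1]^d:[y,\omega]\cap\overline Q\ne\emptyset\}\big|\le C\,\psi(y-x)$.
\end{lemma}

\begin{proof}
Let $D=|y-x|$. If $D\le2\sqrt d\,h$, then $\psi(y-x)\ge(1+2\sqrt d)^{1-d}$ and the left side is at most $1$. Otherwise $\overline Q\subset B(x,\sqrt d\,h)$, so the direction of $\omega-y$ makes an angle $\theta$ with that of $x-y$ satisfying $\theta<\pi/2$ and $\sin\theta\le\sqrt d\,h/D$. As $|\omega-y|\le\sqrt d$, the point $\omega$ lies in a cylinder of height $\sqrt d$ and radius $dh/D$ around the ray from $y$ through $x$. Its volume is $C(h/D)^{d-1}\le C\psi(y-x)$, since $1+D/h\le2D/h$.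
\end{proof}

\begin{lemma}\label{lem:move}
If $z$ is balanced, then for every $v\in V$ and every value of $z'_v$,
\[
\Delta_v\le C\big[h^{p-1}+\Phi(z_v)+\Phi(z'_v)\big].
\]
\end{lemma}

\begin{proof}
Let $v\in V_X$; for $v\in V_Y$ exchange the roles of $V_X$ and $V_Y$. Put $y'=z'_v$, fix $\omega\in[0,1]^d$, and let $\mathcal Q_\omega$ be the set of cells whose closure meets $\Gamma=[z_v,\omega]\cup[\omega,y']$. Call two cells adjacent if their closures intersect. The graph $\mathcal Q_\omega$ is connected: otherwise the unions of the closures over one component and over the others would split the connected set $\Gamma$ into two disjoint nonempty closed parts. So there are distinct cells $Q_0,\dots,Q_m\in\mathcal Q_\omega$, $m\ge0$, consecutive ones adjacent, with $z_v\in Q_0$ and $y'\in Q_m$. Let $x_0=v$ and, for $1\le k\le m$, choose $x_k\in V_X$ with $z_{x_k}\in Q_k$; this is possible because $z$ is balanced, and the $x_k$ are distinct because the cells are.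

Let $\pi$ be the cyclic permutation $x_0\mapsto x_1\mapsto\dots\mapsto x_m\mapsto x_0$, extended by the identity. By (F2), $\pi(E)\in\mathcal F$, and its cost in $z^{(v)}$ is $\sum_{ab\in E}|\hat z_a-\hat z_b|^p$ with $\hat z_a=z^{(v)}_{\pi(a)}$; explicitly, $\hat z_{x_k}=z_{x_{k+1}}$ for $k<m$, $\hat z_{x_m}=y'$, and $\hat z_a=z_a$ otherwise. Points of equal or adjacent cells are at distance at most $2\sqrt d\,h$, so $|\hat z_a-z_a|\le2\sqrt d\,h$ for all $a$. An edge $ab$ that meets $\{x_0,\dots,x_m\}$ has new cost at most $(|ab|+4\sqrt d\,h)^p\le2^{p-1}\big(|ab|^p+(4\sqrt d\,h)^p\big)$, and the other edges keep their cost. By (F1),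
\begin{equation}\label{eq:route}
\Delta_v\le C\sum_{k=0}^m(h^p+\rho_{x_k})\le C\,|\mathcal Q_\omega|\,h^p+C\sum_{u\in V}\rho_u\,\mathbf 1_{\{Q(u)\in\mathcal Q_\omega\}},
\end{equation}
where $Q(u)$ is the cell containing $z_u$. Cut $\Gamma$ into at most $C/h$ segments of length at most $h$; each meets at most $3^d$ closed cells, so $|\mathcal Q_\omega|\le C/h$. The left side of \eqref{eq:route} does not depend on $\omega$, so we may integrate over $\omega\in[0,1]^d$. If $Q(u)\in\mathcal Q_\omega$, then $\overline{Q(u)}$ meets $[z_v,\omega]$ or $[y',\omega]$, and by Lemma~\ref{lem:cone} the set of such $\omega$ has measure at most $C\psi(z_v-z_u)+C\psi(y'-z_u)$. Summing against $\rho_u$ gives the claim.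
\end{proof}

\section{The energy of the charges and the main theorems}\label{sec:energy}

Squaring Lemma~\ref{lem:move} and summing over $v$ produces the convolution of $\psi$ with itself, which decays like $|x|^{2-d}$. Both the convergence of the integral and the decay require $d\ge3$.

\begin{lemma}\label{lem:conv}
For $x\in\mathbb R^d$, $\displaystyle\int_{\mathbb R^d}\psi(y)\,\psi(y-x)\,dy\le C\,h^d\,(1+|x|/h)^{2-d}$.
\end{lemma}

\begin{proof}
By scaling let $h=1$, and put $r=|x|$. If $r\le1$, then $1+|y-x|\ge\max(1,|y|)\ge\frac12(1+|y|)$, and $\int(1+|y|)^{2-2d}dy<\infty$ because $2d-2>d$. Let $r>1$ and split $\mathbb R^d$ into four regions. On $\{|y|\le r/2\}$ we have $|y-x|\ge r/2$, and the integral is at most $Cr^{1-d}\int_{|y|\le r/2}|y|^{1-d}dy=Cr^{2-d}$. The region $\{|y-x|\le r/2\}$ gives the same value, by the substitution $y\mapsto x-y$. On the rest of $\{|y|\le2r\}$ both factors are at most $Cr^{1-d}$ and the volume is at most $Cr^d$. On $\{|y|>2r\}$ we have $|y-x|\ge|y|/2$, and the integral is at most $C\int_{2r}^\infty s^{2-2d}s^{d-1}ds=Cr^{2-d}$, again because $d>2$.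
\end{proof}

\begin{proposition}\label{prop:U}
If $z$ is regular and $z'$ is balanced, then
\[
U\le C\,b_n,\qquad b_n:=n^{2-\frac{2p}d-\frac{d-2}{p+d}}(\log n)^{2+2p/d}.
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:move}, $U\le C\big[nh^{2p-2}+\sum_v\Phi(z_v)^2+\sum_v\Phi(z'_v)^2\big]$.

\emph{From sums to integrals.} If $x,y$ lie in the same cell, then $1+|y-a|/h\le(1+\sqrt d)(1+|x-a|/h)$ for every $a\in\mathbb R^d$. So a negative power of $1+|x-a|/h$, or a product of two such powers, is at most $C$ times its average over the cell of $x$. A balanced configuration has at most $4nh^d$ points per cell. For $\zeta\in\{z,z'\}$ and $a,b\in V$ this and Lemma~\ref{lem:conv} give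
\[
\sum_v\psi(\zeta_v-z_a)\,\psi(\zeta_v-z_b)\le Cn\int_{\mathbb R^d}\psi(y-z_a)\,\psi(y-z_b)\,dy\le C\,nh^d\,(1+|ab|/h)^{2-d}.
\]
Expanding $\Phi^2$, we obtain
\begin{equation}\label{eq:energy}
U\le C\,nh^{2p-2}+C\,nh^d\sum_{a}\rho_a\sum_b\rho_b\,(1+|ab|/h)^{2-d}.
\end{equation}

\emph{The inner sum.} We know only that $\sum_b\rho_b\le S$ and $\rho_b\le\Lambda$. The inner sum is largest when the charges sit as close to $z_a$ as these constraints allow, so we use $\Lambda$ near $z_a$ and $S$ far from it. Let $R\ge1$. The vertices with $|ab|>Rh$ contribute at most $R^{2-d}S$. The others lie in cells contained in $B(z_a,(R+\sqrt d)h)$, and by the comparison above they contribute at most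
\[
C\Lambda n\int_{|y|\le(R+\sqrt d)h}(|y|/h)^{2-d}\,dy=C\Lambda\,nh^d(R+\sqrt d)^2\le C\Lambda\,nh^dR^2 .
\]
Take $R=(S/\Lambda)^{1/d}$, which is at least $1$ for large $n$ by Lemma~\ref{lem:longest}. Then $\Lambda R^2=R^{2-d}S=S(\Lambda/S)^{1-2/d}$, and since $nh^d\ge1$ the inner sum is at most $C\,nh^d\,S(\Lambda/S)^{1-2/d}$. Inserting this in \eqref{eq:energy},
\[
U\le C\big[nh^{2p-2}+(nh^d)^2\,S^2\,(\Lambda/S)^{1-2/d}\big].
\]

\emph{Exponents.} By \eqref{eq:h}, $nh^d\le C\log n$ and $S^2\le Cn^{2-2p/d}(\log n)^{2p/d}$; by Lemma~\ref{lem:longest}, $(\Lambda/S)^{1-2/d}\le Cn^{-(d-2)/(p+d)}$. So the second term is at most $Cb_n$. The first is at most $Cn^{1-2p/d+2/d}(\log n)^{2p/d}=Cn^{2-\frac{2p}d-\frac{d-2}d}(\log n)^{2p/d}\le Cb_n$, because $\frac{d-2}d>\frac{d-2}{p+d}$.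
\end{proof}

\begin{remark}\label{rem:order}
The order of operations, first averaging over routes and then squaring, is what makes the bound useful for all $p$. Suppose we used only the segment $[z_v,z'_v]$. The square of the bound \eqref{eq:route} contains $\rho_u^2$ whenever the segment meets the cell of $u$, and Lemma~\ref{lem:cone} bounds the probability of this over $z'_v$ by $C\psi(z_v-z_u)$. Summing over $v$ costs a factor $n\int_{|y|\le2\sqrt d}\psi\le Cnh^{d-1}$, so these diagonal terms are bounded only by $Cnh^{d-1}\Lambda S=CS^2h^{d^2/(p+d)-1}$, a gain over $S^2$ only for $p<d^2-d$. Averaging first replaces $\psi$ by $\psi^2$, and the diagonal terms of \eqref{eq:energy} are at most $Cnh^d\Lambda S=CS^2h^{d^2/(p+d)}$, a gain for every $p$.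
\end{remark}

\begin{proof}[Proof of Theorems~\ref{thm:var} and~\ref{thm:moments}]
For $p=1$, Theorem~\ref{thm:var} and the moment bound were proved in Section~\ref{sec:resample}. Let $p>1$. Since $\|\cdot\|_q$ increases with $q$, it suffices to prove the moment bound for $q=2^j$, $j\ge1$. Take $A=1+pq/d$, so that all constants depend on $d,p,q$ only. By Lemma~\ref{lem:regular} applied to $z$ and to $z'$, the hypotheses of Proposition~\ref{prop:U} fail with probability at most $2n^{-A}$, and on that event we use \eqref{eq:crude}. As $\frac{d-2}{p+d}<1$, we have $b_n\ge n^{1-2p/d}$, and therefore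
\[
\mathbb E\,U^{q/2}\le C\,b_n^{q/2}+C\,n^{q/2-A}\le C\,b_n^{q/2}+C\,n^{(1-2p/d)q/2}\le C\,b_n^{q/2}.
\]
Lemma~\ref{lem:moment} gives $\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_q\le Cb_n^{1/2}$, which is the moment bound of Theorem~\ref{thm:moments}; for $q=2$ it is the variance bound of Theorem~\ref{thm:var}.

Let $p\ge1$ and $\theta=\frac{d-2}{2(p+d)}$. Markov's inequality and the moment bound give, for $\eta<\theta$,
\[
\mathbb P\big(|\mathcal C_n-\mathbb E\,\mathcal C_n|\ge n^{1-p/d-\eta}\big)\le C\,n^{-q(\theta-\eta)}(\log n)^{q(1+p/d)} .
\]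
With $q=2$ and $\eta=\theta/2$ the right side is $Cn^{-\theta}(\log n)^{2+2p/d}\le n^{-\theta/2}$ for large $n$, which is \eqref{eq:conc} with $\eta=\kappa=\frac{d-2}{4(p+d)}$ and $c=1$. For arbitrary $\eta<\theta$ and $\kappa>0$, choose $q$ with $q(\theta-\eta)>\kappa$. Finally, $\eta=\theta/2$, $\kappa=2$ and the Borel--Cantelli lemma, which needs no independence in this direction, give the almost sure convergence.
\end{proof}

\section{The monopartite TSP}\label{sec:tsp}

In this section we consider (b) with $d\ge1$, $p>1$, $n\ge4$; the constants $C,c$ depend only on $d,p$, and $C_q$ also on $q$. No chain is needed, and $\Delta_v$ is controlled by two charges and one nearest-neighbor distance. To avoid logarithms we cannot rely on the grid of Section~\ref{sec:regular}; we show instead that each charge is of order $n^{-p/d}$ with a rapidly decaying tail. The mechanism is deterministic: a long edge forces an almost empty ball nearby. By Lemma~\ref{lem:exchange} all points near the midpoint of a long edge have long edges themselves, and the next lemma says that there is no room for many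 long edges of comparable length.

\begin{lemma}\label{lem:packing}
For $\lambda>0$ and $y\in\mathbb R^d$, at most $2\cdot21^d$ edges of $E$ with length in $[\lambda,2\lambda)$ have an endpoint in $B(y,\lambda)$.
\end{lemma}

\begin{proof}
Orient the tour and consider the edges $s\to t$ in question with $z_s\in B(y,\lambda)$; the edges with $z_t\in B(y,\lambda)$ are counted by reversing the orientation. Let $s\to t$ and $s'\to t'$ be two of them, so $s\ne s'$ and $t\ne t'$, and suppose $|ss'|<\lambda$ and $|tt'|<\lambda$. If $t=s'$ or $t'=s$, then $ss'$ is one of the two edges and $|ss'|\ge\lambda$; so the four vertices are distinct. Removing the two edges leaves a path from $t$ to $s'$ and a path from $t'$ to $s$, and adding $ss'$ and $tt'$ joins them into a Hamiltonian cycle. It is strictly cheaper, since $|ss'|^p+|tt'|^p<2\lambda^p\le|st|^p+|s't'|^p$, a contradiction. Hence $\max(|ss'|,|tt'|)\ge\lambda$ for any two edges, so the products of the open balls of radius $\lambda/2$ around $z_s$ and $z_t$ are disjoint subsets of $B(y,\frac32\lambda)\times B(y,\frac72\lambda)$. Comparing volumes,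 there are at most $3^d7^d$ of them.
\end{proof}

The edges provided by Lemma~\ref{lem:exchange} may be much longer than the edge we started from, and then Lemma~\ref{lem:packing} does not bound their number. In that case we restart from a longer edge.

\begin{lemma}\label{lem:void}
There is $M=M(d,p)$ with the following property. If $a$ has an edge of length at least $\lambda>0$ in $E$, then there are $\lambda'\in[\lambda,\sqrt d]$ and $w\in[0,1]^d$ with $|w-z_a|\le2\lambda'$ such that $B(w,\delta\lambda')$ contains $z_u$ for at most $M$ vertices $u$.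
\end{lemma}

\begin{proof}
Let $e_0$ be the given edge. Given $e_j\in E$, with length $\lambda_j$ and midpoint $w_j$, let $e_{j+1}$ be an edge of length at least $2\lambda_j$ with an endpoint in $B(w_j,\delta\lambda_j)$, if there is one. The lengths at least double and are bounded by $\sqrt d$, so the procedure stops at some index $k$. Put $\lambda'=\lambda_k$, $w=w_k$. Since $|w_{j+1}-w_j|\le\delta\lambda_j+\frac12\lambda_{j+1}\le\lambda_{j+1}$, we have $|w-z_a|\le\sum_{j=0}^k\lambda_j\le2\lambda'$.

Let $\gamma=2^{-1/p}\delta\ge\delta/2$. If $z_u\in B(w,\delta\lambda')$, then $\rho_u\ge(\delta\lambda')^p$ by Lemma~\ref{lem:exchange}, and $\rho_u$ is a sum of two terms, so $u$ has an edge of length at least $\gamma\lambda'$; this length is less than $2\lambda'$ because the procedure stopped. Cover $[\gamma\lambda',2\lambda')$ by the $I$ intervals $[2^i\gamma\lambda',2^{i+1}\gamma\lambda')$, $0\le i<I$, where $I=\lceil\log_2(2/\gamma)\rceil$. Cover $B(w,\delta\lambda')$ by at most $5^d$ balls of radius $\gamma\lambda'$, centered at a maximal $\gamma\lambda'$-separated set; the count follows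 from comparing volumes, as $\delta+\gamma/2\le5\gamma/2$. For each interval and each ball, enlarged to radius $2^i\gamma\lambda'$, Lemma~\ref{lem:packing} allows at most $2\cdot21^d$ edges, and each edge has two endpoints. So $M=4\cdot21^d\,5^d\,I$ works.
\end{proof}

The ball in Lemma~\ref{lem:void} is random. To estimate probabilities we replace it by one of boundedly many dyadic cubes per scale. For $\lambda>0$ and each $i\ge0$ with $2^i\lambda\le\sqrt d$, let $r_i=\delta2^i\lambda/\sqrt d\le\frac1{10}$, let $m_i$ be the integer with $r_i/4<2^{-m_i}\le r_i/2$, and let $\mathcal D_i(y)$ be the family of closed dyadic cubes of side $2^{-m_i}$ contained in $[0,1]^d\cap B(y,7\cdot2^i\lambda)$. For points $\xi_1,\dots,\xi_{n-1}$, say that $\mathcal B(y,\lambda)$ \emph{occurs} if some cube in $\bigcup_i\mathcal D_i(y)$ contains at most $M$ of them.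

\begin{lemma}\label{lem:voidprob}
Let $y\in[0,1]^d$ and $\lambda>0$. If for some $\lambda'\in[\lambda,\sqrt d]$ and $w\in[0,1]^d$ with $|w-y|\le3\lambda'$ the ball $B(w,\delta\lambda')$ contains at most $M$ of the $\xi_j$, then $\mathcal B(y,\lambda)$ occurs. If the $\xi_j$ are independent and uniform in $[0,1]^d$, then $\mathbb P(\mathcal B(y,\lambda))\le C\exp(-cn\lambda^d)$.
\end{lemma}

\begin{proof}
Let $2^i\lambda\le\lambda'<2^{i+1}\lambda$. By Lemma~\ref{lem:corner}, $[0,1]^d\cap B(w,\delta\lambda')$ contains a cube of side $r_i\ge2\cdot2^{-m_i}$, hence a dyadic cube of side $2^{-m_i}$. It lies in $B(y,(3+\delta)\lambda')\subset B(y,7\cdot2^i\lambda)$, so it belongs to $\mathcal D_i(y)$, and it contains at most $M$ points.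

The cubes of $\mathcal D_i(y)$ have volume $\nu_i\ge c(2^i\lambda)^d$ and disjoint interiors, so $|\mathcal D_i(y)|\le C$. For $N\sim\mathrm{Bin}(n-1,\nu_i)$,
\[
\mathbb P(N\le M)\le e^M\,\mathbb E\,e^{-N}=e^M\big(1-(1-e^{-1})\nu_i\big)^{n-1}\le e^Me^{-(n-1)\nu_i/2}.
\]
Thus $\mathbb P(\mathcal B(y,\lambda))\le C\sum_{i\ge0}\exp(-cn\lambda^d2^{id})$. If $n\lambda^d\ge1$, then $2^{id}\ge1+i$ bounds the sum by $\exp(-cn\lambda^d)\sum_ie^{-ci}$. If $n\lambda^d<1$, the claim holds for any $C\ge e^c$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:tsp}]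
Fix $v$ and let $b\in V\setminus\{v\}$ be a vertex nearest to $z'_v$ (the first one in a fixed order, in case of ties); put $D=|z'_v-z_b|$.

\emph{The competitor.} Remove $v$ from $E$ and join its neighbors $s,t$; since $n\ge4$, this is a Hamiltonian cycle on $V\setminus\{v\}$, and $|st|^p\le(|sv|+|vt|)^p\le2^{p-1}\rho_v$. Insert $v$, now placed at $z'_v$, between $b$ and one of its neighbors $b^+$ in this cycle. The two new edges cost at most $D^p+2^{p-1}(D^p+|bb^+|^p)$. The edge $bb^+$ is either an edge of $E$, with $|bb^+|^p\le\rho_b$, or $st$. Hence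
\begin{equation}\label{eq:tspmove}
\Delta_v\le C\,(\rho_v+\rho_b+D^p).
\end{equation}

\emph{Tails.} We claim that each of the events $\{\rho_v>2\lambda^p\}$, $\{D>\lambda\}$, $\{\rho_b>2\lambda^p\}$ has probability at most $C\exp(-cn\lambda^d)$ for every $\lambda>0$. Let the $\xi_j$ be the $n-1$ points $z_u$, $u\ne v$; they are independent of $z_v$ and of $z'_v$.

If $\rho_v>2\lambda^p$, then $v$ has an edge longer than $\lambda$, and Lemmas~\ref{lem:void} and~\ref{lem:voidprob} show that $\mathcal B(z_v,\lambda)$ occurs. Conditioning on $z_v$ gives the first bound.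

For $\lambda\le\sqrt d$, Lemma~\ref{lem:corner} with $r=\lambda/(2\sqrt d)$ shows that $[0,1]^d\cap B(z'_v,\lambda)$ has volume at least $c\lambda^d$, so $\mathbb P(D>\lambda)\le(1-c\lambda^d)^{n-1}\le\exp(-c(n-1)\lambda^d)$. For $\lambda>\sqrt d$ the event is empty.

The vertex $b$ is chosen depending on the configuration, so the first bound does not apply to it; we center at $z'_v$ instead. If $D\le\lambda$ and $\rho_b>2\lambda^p$, Lemma~\ref{lem:void} with $a=b$ gives $\lambda'\ge\lambda$ and $w$ with $|w-z'_v|\le2\lambda'+\lambda\le3\lambda'$, so $\mathcal B(z'_v,\lambda)$ occurs. Conditioning on $z'_v$, we get $\mathbb P(\rho_b>2\lambda^p)\le\mathbb P(D>\lambda)+C\exp(-cn\lambda^d)$.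

\emph{Conclusion.} If a random variable $\xi\ge0$ satisfies $\mathbb P(\xi>2\lambda^p)\le C\exp(-cn\lambda^d)$ for all $\lambda>0$, then $T=n^{1/d}(\xi/2)^{1/p}$ satisfies $\mathbb P(T>t)\le Ce^{-ct^d}$, so $\mathbb E\,T^{pq}\le C_q$ and $\|\xi\|_q\le C_qn^{-p/d}$. Applying this to $\rho_v$, $\rho_b$ and $2D^p$ in \eqref{eq:tspmove} gives $\|\Delta_v\|_q\le C_qn^{-p/d}$. For $q=2^j\ge2$, the triangle inequality in $L^{q/2}$ yields $\|U\|_{q/2}\le\sum_v\|\Delta_v\|_q^2\le C_qn^{1-2p/d}$, and Lemma~\ref{lem:moment} gives $\|\mathcal C_n-\mathbb E\,\mathcal C_n\|_q\le C_qn^{1/2-p/d}$. The bound for general $q\ge1$ follows because $\|\cdot\|_q$ increases with $q$.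
\end{proof}

\begin{thebibliography}{1}

\bibitem{DMT}
Matteo D'Achille, Francesco Mattesini, Dario Trevisan,
\emph{Concentration for random Euclidean combinatorial optimization},
arXiv:2602.21851 (2026).

\end{thebibliography}
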